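\title{Monochromatic path partitions of $r$-colored complete bipartite graphs can need $3r-4$ paths}

\begin{abstract}
Pokrovskiy conjectured that the vertex set of every $r$-edge-colored $K_{n,n}$ can be partitioned into at most $2r-1$ monochromatic paths. We show that this is false for every $r\ge 4$: for $r\ge3$ and $n\ge(3r-2)\,r!$ there is an $r$-coloring of $K_{n,n}$ that needs at least $3r-4$ paths. The coloring assigns a permutation of the colors to each vertex on one side, and the lower bound comes from Hall's theorem.
\end{abstract}

\section{The problem and the results}

An \emph{$r$-coloring} of a graph assigns to each edge one of the colors in $[r]=\{1,\dots,r\}$; edges with a common endpoint may have the same color. A path is \emph{monochromatic} if all its edges have the same color. A single vertex and the empty path count as monochromatic paths of any color. For an $r$-colored graph $G$, the \emph{path partition number} $\operatorname{pp}(G)$ is the least number of vertex-disjoint monochromatic paths whose vertex sets partition $V(G)$. Different paths may have different colors. Discarding empty paths only lowers the count, so from now on all paths are nonempty.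

We study $K_{n,n}$, the complete bipartite graph with two sides of $n$ vertices each. With one color a single path suffices, since $K_{n,n}$ has a Hamiltonian path. With more colors, every color class can be disconnected, and a monochromatic path cannot leave a component of its color; this is what drives $\operatorname{pp}$ up. The following conjecture is posed in the survey \cite{survey}.

\begin{quote}
\textbf{Conjecture (Pokrovskiy).} Every $r$-colored $K_{n,n}$ satisfies $\operatorname{pp}(K_{n,n})\le 2r-1$.
\end{quote}

The conjecture is known to hold for $r=2$. The value $2r-1$ is a natural guess: it is correct for $r=1$ and $r=2$, and a simple coloring (Example~\ref{ex:one}) shows that for no $r$ can it be lowered. A refinement of that coloring needs more paths.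

\begin{theorem}\label{thm:main}
Let $r\ge3$ and $n\ge(3r-2)\,r!$. There is an $r$-coloring of $K_{n,n}$ with $\operatorname{pp}(K_{n,n})\ge 3r-4$.
\end{theorem}

\begin{corollary}\label{cor:false}
For every $r\ge4$ and every $n\ge(3r-2)\,r!$ there is an $r$-coloring of $K_{n,n}$ with $\operatorname{pp}(K_{n,n})\ge2r$, so the conjecture is false for every $r\ge4$. Moreover, for no $\varepsilon>0$ and no constant $C$ does $\operatorname{pp}(K_{n,n})\le(3-\varepsilon)r+C$ hold for all $r$, all $n$ and all $r$-colorings.
\end{corollary}

\begin{proof}
The inequality $3r-4\ge 2r$ holds exactly when $r\ge4$. If the bound $(3-\varepsilon)r+C$ always held, Theorem~\ref{thm:main} would give $\varepsilon r\le C+4$ for all $r\ge3$, which fails for large $r$.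
\end{proof}

For $r=3$ the theorem gives only $5=2r-1$, and we do not settle that case; it is the only value of $r$ left undecided here. Some lower bound on $n$ is needed in Corollary~\ref{cor:false}, because the conjectured inequality holds when $n$ is small.

\begin{proposition}\label{prop:small}
The inequality $\operatorname{pp}(K_{n,n})\le 2r-1$ holds for $r=1$ and all $n$, and for all $r\ge1$ whenever $n\le 2r$.
\end{proposition}

\begin{proof}
For $r=1$ take a Hamiltonian path. For $n\le2r-1$, the $n$ edges of a perfect matching are monochromatic paths that partition the vertex set. Let $n=2r$. There are $4r^2$ edges, so some color appears on at least $4r$ edges. A graph without cycles on $4r$ vertices has at most $4r-1$ edges, so this color contains a cycle, which has length at least $4$ because the graph is bipartite. Four consecutive vertices of the cycle form a monochromatic path with two vertices on each side. The remaining vertices span a $K_{2r-2,2r-2}$, and a perfect matching of it adds $2r-2$ paths, for a total of $2r-1$.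
\end{proof}

The lower bound passes from paths to cycles.

\begin{corollary}\label{cor:cycles}
Let $r\ge3$ and $n\ge(3r-2)\,r!$. There is an $r$-coloring of $K_{n,n}$ in which every partition of the vertex set into monochromatic cycles, with single vertices and single edges counted as cycles, uses at least $3r-4$ cycles.
\end{corollary}

\begin{proof}
Take the coloring of Theorem~\ref{thm:main}. Deleting one edge from each cycle of length at least $4$ turns a partition into cycles into a partition into the same number of monochromatic paths.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:main}.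

\section{Permutation colorings}\label{sec:perm}

Let $X$ and $Y$ be the sides of $K_{n,n}$. To force many paths we want every color to fall into many components. Split $X$ into nonempty classes $X_1,\dots,X_r$. If each vertex $y\in Y$ is joined to each class in a single color, and to different classes in different colors, then no monochromatic path can pass through $y$ from one class to another. Such a vertex $y$ is described by a permutation of $[r]$.

\begin{definition}
Let $X=X_1\cup\dots\cup X_r$ be a partition into nonempty classes, and let $Y$ be the disjoint union of sets $Y_\sigma$, possibly empty, indexed by the permutations $\sigma$ of $[r]$. The \emph{permutation coloring} gives the edge $xy$ with $x\in X_i$ and $y\in Y_\sigma$ the color $\sigma(i)$. For $i,c\in[r]$ let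
\[
Y_{i,c}=\bigcup_{\sigma:\ \sigma(i)=c}Y_\sigma
\]
be the set of vertices of $Y$ that are joined to $X_i$ in color $c$.
\end{definition}

Call a path \emph{trivial} if it is a single vertex. A nontrivial monochromatic path has an edge, hence a well-defined color and at least one vertex on each side.

\begin{lemma}\label{lem:type}
In a permutation coloring, a nontrivial monochromatic path of color $c$ is contained in $X_i\cup Y_{i,c}$ for exactly one $i$.
\end{lemma}

\begin{proof}
A vertex of $Y_\sigma$ lies in $Y_{i,c}$ exactly for $i=\sigma^{-1}(c)$, so the sets $X_i\cup Y_{i,c}$, $i\in[r]$, are pairwise disjoint. Every edge of color $c$ joins $X_i$ to $Y_{i,c}$ for some $i$, and so lies inside one of these sets. A path of color $c$ is connected by such edges, so it stays inside one of them.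
\end{proof}

We say that the path in Lemma~\ref{lem:type} has \emph{type} $(i,c)$. In particular, no monochromatic path meets two of the classes $X_i$. Disconnected colors alone do not force many paths; the sizes matter.

\begin{example}\label{ex:balanced}
Let $r!$ divide $n$, let $|X_i|=n/r$ for all $i$ and $|Y_\sigma|=n/r!$ for all $\sigma$. Each $Y_{i,1}$ is a union of $(r-1)!$ sets $Y_\sigma$, so $|Y_{i,1}|=n/r=|X_i|$. The sets $X_i\cup Y_{i,1}$ partition the vertex set, and each spans a $K_{n/r,n/r}$ in color $1$. So $r$ paths suffice.
\end{example}

A path in a bipartite graph alternates between the sides, so its numbers of vertices on the two sides differ by at most one. Unbalanced sizes exploit this. We make some classes single vertices: each of them costs one path and helps to cover at most two vertices of $Y$. Nearly all of $Y$ must then be covered by paths through the other classes. The next lemma collects the resulting inequalities.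

\begin{lemma}\label{lem:count}
Consider a permutation coloring in which $X_{k+1},\dots,X_r$ are single vertices, where $1\le k\le r$, and a partition of the vertex set into $p$ monochromatic paths. For $i\in[k]$ let $U_i$ be the set of colors $c$ such that some path of the partition has type $(i,c)$. Then:
\begin{enumerate}
\item[(a)] $p\ge (r-k)+\sum_{i=1}^k|U_i|$;
\item[(b)] $|X_i|\le p+\sum_{c\in U_i}|Y_{i,c}|$ for each $i\in[k]$;
\item[(c)] if $\sigma(i)\notin U_i$ for all $i\in[k]$, then $|Y_\sigma|\le p+(r-k)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Call the paths that contain the vertices of $X_{k+1},\dots,X_r$ \emph{short}. No path meets two classes, so there are exactly $r-k$ short paths, and each has exactly one vertex in $X$ and hence at most two in $Y$.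

(a) For each pair $(i,c)$ with $i\in[k]$ and $c\in U_i$ choose a path of type $(i,c)$. These paths are distinct, and none is short, since each meets some $X_i$ with $i\le k$.

(b) A path $P$ that meets $X_i$ is either trivial or of type $(i,c)$ with $c\in U_i$. Put $Z=\bigcup_{c\in U_i}Y_{i,c}$. In both cases $|P\cap X_i|\le|P\cap Z|+1$. Sum over the at most $p$ disjoint paths that meet $X_i$.

(c) If a vertex of $Y_\sigma$ lies on a path of type $(i,c)$, it lies in $Y_{i,c}$, so $c=\sigma(i)$. For $i\le k$ this would put $\sigma(i)$ in $U_i$, which is excluded. So every path that meets $Y_\sigma$ is short or trivial, and $|Y_\sigma|\le 2(r-k)+\bigl(p-(r-k)\bigr)$.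
\end{proof}

We call $X_1,\dots,X_k$ the \emph{large} classes, the colors in $U_i$ \emph{used} at $X_i$, and the colors in $M_i=[r]\setminus U_i$ \emph{missing} at $X_i$. By (a), the task is to show that many colors are used; (b) and (c) force this from the side of $X$ and from the side of $Y$. One large class already gives the conjectured value.

\begin{example}\label{ex:one}
Let $k=1$, let $n\ge(3r-2)\,r!$ and let every $Y_\sigma$ have at least $3r-2$ vertices. Suppose that $p\le2r-2$. If a color $c$ were missing at $X_1$, then (c) applied to a permutation with $\sigma(1)=c$ would give $|Y_\sigma|\le 3r-3$. So $|U_1|=r$, and (a) gives $p\ge(r-1)+r$, a contradiction. Hence $\operatorname{pp}\ge2r-1$.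
\end{example}

\section{Four colors need eight paths}\label{sec:four}

Replace one of the single vertices in Example~\ref{ex:one} by a second large class. The gain is that a large class will need at least two colors, where a single vertex costs one path. The danger is that two large classes can share the work of covering $Y$, so that neither needs all the colors. For $r=4$ one can see by hand that the gain wins.

Let $r=4$, $k=2$ and $n=240$, with $|X_1|=|X_2|=119$, $|X_3|=|X_4|=1$ and $|Y_\sigma|=10$ for each of the $24$ permutations $\sigma$. Each $Y_{i,c}$ has $6\cdot10=60$ vertices. Suppose that $p\le7$ paths partition the vertex set.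

If $|U_i|\le1$, then Lemma~\ref{lem:count}(b) gives $119\le7+60$. So $|U_1|,|U_2|\ge2$.

If some $\sigma$ had $\sigma(1)\notin U_1$ and $\sigma(2)\notin U_2$, then Lemma~\ref{lem:count}(c) would give $10\le7+2$. Every pair $(a,b)$ of distinct colors equals $(\sigma(1),\sigma(2))$ for some $\sigma$, so there are no distinct colors $a\in M_1$ and $b\in M_2$. In the grid of Figure~\ref{fig:grid}, the rows in $U_1$ and the columns in $U_2$ must cover all cells off the diagonal. There are two ways to do so. If one of $M_1,M_2$ is empty, then $|U_1|+|U_2|\ge4+2$. If both are nonempty, every element of $M_1$ equals every element of $M_2$, so $M_1=M_2$ is a single color and $|U_1|+|U_2|=3+3$. In both cases Lemma~\ref{lem:count}(a) gives $p\ge2+6=8$, a contradiction. So this coloring needs at least $8>2\cdot4-1$ paths.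

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\foreach \s/\cols in {0/{1,2,4},7/{1,2,3}}{
\begin{scope}[xshift=\s cm]
\fill[gray!35] (1,-4) rectangle (5,-1);
\foreach \y in \cols {\fill[gray!35] (\y,-5) rectangle (\y+1,-1);}
\draw (1,-5) grid (5,-1);
\foreach \x in {1,2,3,4}{
\draw (\x,-\x)--(\x+1,-\x-1) (\x+1,-\x)--(\x,-\x-1);
\node at (0.5,-\x-0.5) {$\x$};
\node at (\x+0.5,-0.5) {$\x$};}
\end{scope}}
\end{tikzpicture}
\caption{Four colors, two large classes. The cell in row $a$ and column $b$ holds the vertices of $Y$ joined to $X_1$ in color $a$ and to $X_2$ in color $b$; the crossed diagonal cells are empty. Rows of colors used at $X_1$ and columns of colors used at $X_2$ are shaded. Left: rows $1,2,3$ and columns $1,2,4$ leave the cell $(4,3)$ uncovered. Right: rows $1,2,3$ and columns $1,2,3$ leave only an empty cell uncovered.}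
\label{fig:grid}
\end{figure}

The argument needs every cell off the diagonal to be large. If only the four cyclic shifts had $Y_\sigma\ne\emptyset$, the nonempty cells would be $(1,2),(2,3),(3,4),(4,1)$. Rows $1,2$ and columns $4,1$ cover them, and the count in (a) would give only $2+4=6$. This is why the construction uses all $r!$ permutations.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

For $r=4$ the condition from the side of $Y$ said that distinct missing colors cannot be chosen at $X_1$ and $X_2$. For more classes this is the failure of a system of distinct representatives. A \emph{system of distinct representatives} of finite sets $M_1,\dots,M_k$ is a choice of pairwise distinct elements $c_1\in M_1,\dots,c_k\in M_k$. Hall's theorem states that such a system exists if and only if $\bigl|\bigcup_{i\in J}M_i\bigr|\ge|J|$ for every nonempty $J\subseteq[k]$. It will replace the case analysis of Section~\ref{sec:four}.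

\medskip\noindent\textbf{The coloring.}
Let $r\ge3$ and $n\ge(3r-2)\,r!$. Take the permutation coloring with $k=r-2\ge1$ large classes in which $X_{r-1}$ and $X_r$ are single vertices, each of $X_1,\dots,X_{r-2}$ has $\lfloor\frac{n-2}{r-2}\rfloor$ or $\lceil\frac{n-2}{r-2}\rceil$ vertices, and each $Y_\sigma$ has $\lfloor n/r!\rfloor$ or $\lceil n/r!\rceil$ vertices. Each $Y_{i,c}$ is a union of $(r-1)!$ sets $Y_\sigma$, and $\frac{2}{r-2}\le2$, so for $i\in[r-2]$, $c\in[r]$ and every $\sigma$,
\begin{equation}\label{eq:sizes}
|X_i|>\frac{n-2}{r-2}-1\ge\frac{n}{r-2}-3,\qquad |Y_{i,c}|\le\frac nr+(r-1)!,\qquad |Y_\sigma|\ge3r-2 .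
\end{equation}
Suppose that the vertex set is partitioned into $p\le3r-5$ monochromatic paths, and let $U_i$ and $M_i=[r]\setminus U_i$ for $i\in[r-2]$ be as in Section~\ref{sec:perm}.

\medskip\noindent\textbf{Step 1: $|U_i|\ge2$ for each $i\in[r-2]$.}
A large class has about $n/(r-2)$ vertices, while one color joins it to only about $n/r$ vertices of $Y$; the bound on $n$ makes this gap exceed the error terms. Suppose that $|U_i|\le1$. Lemma~\ref{lem:count}(b) and \eqref{eq:sizes} give
\[
\frac{n}{r-2}-3<|X_i|\le 3r-5+\frac nr+(r-1)!,
\]
that is, $\frac{n}{r-2}-\frac nr<(r-1)!+3r-2$. The right side is at most $6\,(r-1)!$, because $3r-2\le5(r-1)\le5\,(r-1)!$. The left side satisfies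
\[
\frac n{r-2}-\frac nr=\frac{2n}{r(r-2)}\ge\frac{2(3r-2)}{r-2}\,(r-1)!>6\,(r-1)!,
\]
because $3r-2>3(r-2)$. This is a contradiction.

\medskip\noindent\textbf{Step 2: $M_1,\dots,M_{r-2}$ have no system of distinct representatives.}
Suppose that $c_1,\dots,c_{r-2}$ is one. Since the $c_i$ are distinct, there is a permutation $\sigma$ of $[r]$ with $\sigma(i)=c_i\notin U_i$ for all $i\in[r-2]$. Lemma~\ref{lem:count}(c) gives $|Y_\sigma|\le p+2\le3r-3$, contradicting \eqref{eq:sizes}.

\medskip\noindent\textbf{Step 3: counting used colors.}
By Step 2 and Hall's theorem there is a nonempty $J\subseteq[r-2]$, of size $j$ say, with $\bigl|\bigcup_{i\in J}M_i\bigr|\le j-1$. Then $|M_i|\le j-1$, so $|U_i|\ge r-j+1$, for each $i\in J$. For the other $r-2-j$ indices Step 1 gives $|U_i|\ge2$. Hence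
\[
\sum_{i=1}^{r-2}|U_i|\ \ge\ j(r-j+1)+2(r-2-j)\ =\ j(r-1-j)+2(r-2).
\]
Both $j(r-1-j)-(r-2)$ and $(j-1)(r-2-j)$ expand to $j(r-1)-j^2-(r-2)$, and the second is nonnegative for $1\le j\le r-2$. So $j(r-1-j)\ge r-2$ and $\sum_i|U_i|\ge3(r-2)$. Lemma~\ref{lem:count}(a) now gives $p\ge2+3(r-2)=3r-4$, contradicting $p\le3r-5$. This proves Theorem~\ref{thm:main}. \hfill$\square$

\begin{remark}[why two single vertices]
Run Steps 1--3 with $k$ large classes of nearly equal size and $r-k$ single vertices, where $1\le k\le r-1$ and $n$ is large. Step 1 survives because $n/k>n/r$; for $k=r$ it fails, as Example~\ref{ex:balanced} shows. The count gives the lower bound $\min_{1\le j\le k}f(j)$, where $f(j)=(r-k)+j(r-j+1)+2(k-j)$. At the two ends,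
\[
f(1)=2r+k-2,\qquad f(k)=r+k(r-k).
\]
The value $f(1)$ corresponds to one class using all colors and the others using two each; $f(k)$ corresponds to all large classes missing the same $k-1$ colors. For $k\le r-3$ we have $f(1)\le3r-5$, and for $k=r-1$ we have $f(k)=2r-1$. For $k=r-2$ both ends equal $3r-4$; for $r=4$ they are the cases $4+2$ and $3+3$ of Section~\ref{sec:four}.
\end{remark}

\begin{thebibliography}{1}

\bibitem{survey}
Andras Gyarfas, \emph{Vertex covers by monochromatic pieces -- A survey of results and problems}, arXiv:1509.05539 (2015).

\end{thebibliography}
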